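\title{A non-quasi-reflexive Banach space\\ with property HIC$_\infty$}

\begin{abstract}
A Banach space has property HIC$_\infty$ if Lipschitz maps from the Hamming graphs on $k$-subsets of $\mathbb N$ into it bring interlaced pairs together, after passing to the $k$-subsets of an infinite set $M\subset\mathbb N$, up to a bound that does not depend on $k$. We show that this property does not imply quasi-reflexivity: there is a separable asymptotic-$c_0$ space $X$ with property HIC$_\infty$ for which $X^{**}/X$ is isomorphic to Tsirelson's original space $T^*$. More precisely, an asymptotic-$c_0$ space $X$ has the property if and only if $X^{**}/X$ has the same concentration property, and every nonzero separable space is isomorphic to $X^{**}/X$ for some separable asymptotic-$c_0$ space $X$.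
\end{abstract}

\section{The question and the answer}

All Banach spaces are real. We regard a Banach space $X$ as a subspace of $X^{**}$; it is \emph{quasi-reflexive} if $\dim X^{**}/X<\infty$.

For an infinite set $M\subset\mathbb N$ and $k\in\mathbb N$, let $[M]^k$ be the set of $k$-element subsets of $M$, written as increasing tuples $\bar n=(n_1<\dots<n_k)$, with the Hamming distance
\[
d_H(\bar n,\bar m)=|\{i:n_i\ne m_i\}|.
\]
A pair $\bar n,\bar m\in[M]^k$ is \emph{interlaced} if $n_1<m_1<n_2<m_2<\dots<n_k<m_k$. Lipschitz constants $\mathrm{Lip}(f)$ of maps on $[M]^k$ refer to $d_H$.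

\begin{definition}
A Banach space $X$ is \emph{HIC with constant $\lambda>0$} if for every $k\in\mathbb N$ and every Lipschitz map $f:[\mathbb N]^k\to X$ there is an infinite set $M\subset\mathbb N$ such that
\[
\|f(\bar n)-f(\bar m)\|\le\lambda\,\mathrm{Lip}(f)\qquad\text{for all interlaced pairs }\bar n,\bar m\in[M]^k .
\]
$X$ is \emph{HIC} if this holds for some $\lambda$. An infinite-dimensional HIC space is said to have \emph{property HIC$_\infty$}.
\end{definition}

Finite-dimensional spaces, including $\{0\}$, are allowed in the definition of HIC because quotients $X^{**}/X$ may be finite dimensional.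

Interlaced tuples differ in every coordinate, so their Hamming distance is $k$, the largest possible. A Lipschitz map might separate them by $k\,\mathrm{Lip}(f)$, and for fixed $k$ the constant $\lambda=k$ always works. The content of the definition is that $\lambda$ must not depend on $k$. In $\ell_p$, $1\le p<\infty$, the map $f(\bar n)=\sum_{i=1}^ke_{n_i}$ changes by $2^{1/p}$ when one coordinate changes, while interlaced pairs are sent to points at distance $(2k)^{1/p}$. So no $\ell_p$ is HIC, and one is led to spaces in which late vectors add up as in $c_0$. Let $\mathrm{cof}(X)$ denote the set of closed finite-codimensional subspaces of $X$, and $S_Y$ and $B_Y$ the unit sphere and the closed unit ball of $Y$.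

\begin{definition}
An infinite-dimensional Banach space $X$ is \emph{asymptotic-$c_0$ with constant $K\ge1$} if for every $n\in\mathbb N$ there is $X_1\in\mathrm{cof}(X)$ such that for every $x_1\in S_{X_1}$ there is $X_2\in\mathrm{cof}(X)$ such that for every $x_2\in S_{X_2}$, and so on, up to: there is $X_n\in\mathrm{cof}(X)$ such that for every $x_n\in S_{X_n}$,
\[
\Big\|\sum_{i=1}^na_ix_i\Big\|\le K\max_{1\le i\le n}|a_i|\qquad\text{for all scalars }a_1,\dots,a_n .
\]
$X$ is \emph{asymptotic-$c_0$} if this holds for some $K$.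
\end{definition}

This is a game of $n$ rounds: in round $i$ one player names $X_i\in\mathrm{cof}(X)$, knowing $x_1,\dots,x_{i-1}$, and the other answers with $x_i\in S_{X_i}$.

Baudier, Lancien, Motakis and Schlumprecht proved that every quasi-reflexive asymptotic-$c_0$ space has property HIC$_\infty$. At first sight quasi-reflexivity looks essential here. To study $f:[\mathbb N]^k\to X$ one can take weak$^*$ limits of its values; these lie in $X^{**}$, and their classes in $X^{**}/X$ have to be controlled. If $X^{**}/X$ is finite dimensional, compactness does this. The problem we consider, taken from \cite{Fovelle}, is whether \emph{every} space with property HIC$_\infty$ is quasi-reflexive. The answer is no.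

\begin{theorem}\label{thm:main}
There is a separable asymptotic-$c_0$ Banach space $X$ which has property HIC$_\infty$ and for which $X^{**}/X$ is isomorphic to $T^*$, Tsirelson's original space. In particular, $X$ is not quasi-reflexive.
\end{theorem}

The idea is that compactness is more than one needs. The limits of $f$ have to be controlled modulo $X$ only along interlaced pairs, and for maps into $X^{**}/X$ this is exactly the HIC property of $X^{**}/X$.

\begin{theorem}\label{thm:B}
If $X$ is infinite dimensional and asymptotic-$c_0$ with constant $K$, and $X^{**}/X$ is HIC with constant $\mu$, then $X$ is HIC with every constant $\lambda>2K(\mu+2)$.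
\end{theorem}

It then remains to find an asymptotic-$c_0$ space whose quotient $X^{**}/X$ is HIC and infinite dimensional. For asymptotic-$c_0$ spaces, every nonzero separable quotient is possible:

\begin{theorem}\label{thm:C}
For every separable Banach space $Y\ne\{0\}$ there is a separable, infinite-dimensional, asymptotic-$c_0$ space $X$ with $X^{**}/X\cong Y$.
\end{theorem}

The condition on the quotient in Theorem~\ref{thm:B} is also necessary, in every Banach space.

\begin{theorem}\label{thm:A}
If $X$ is HIC with constant $\lambda$, then $X^{**}$ is HIC with every constant $>\lambda$, and $X^{**}/X$ is HIC with every constant $>2\lambda$.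
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:B} and~\ref{thm:C}]
The space $T^*$ is infinite dimensional, separable, reflexive and asymptotic-$c_0$ (Section~\ref{sec:tsirelson}, Lemma~\ref{lem:Tasc0}). Since $(T^*)^{**}/T^*=\{0\}$ is HIC with every positive constant, Theorem~\ref{thm:B} shows that $T^*$ is HIC. (This also follows from the quoted theorem of Baudier, Lancien, Motakis and Schlumprecht.) Theorem~\ref{thm:C} with $Y=T^*$ gives a separable asymptotic-$c_0$ space $X$ with $X^{**}/X\cong T^*$. HIC is invariant under isomorphisms (Lemma~\ref{lem:iso}), so $X^{**}/X$ is HIC, and $X$ has property HIC$_\infty$ by Theorem~\ref{thm:B}. Since $X^{**}/X$ is infinite dimensional, $X$ is not quasi-reflexive.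
\end{proof}

Together Theorems~\ref{thm:B}, \ref{thm:C} and~\ref{thm:A} give the following.

\begin{corollary}\label{cor:char}
\textup{(1)} An asymptotic-$c_0$ space $X$ has property HIC$_\infty$ if and only if $X^{**}/X$ is HIC.

\textup{(2)} For a separable Banach space $Y\ne\{0\}$ the following are equivalent:
\begin{itemize}
\item[\textup{(i)}] $Y\cong X^{**}/X$ for some $X$ with property HIC$_\infty$;
\item[\textup{(ii)}] $Y\cong X^{**}/X$ for some separable asymptotic-$c_0$ space $X$ with property HIC$_\infty$;
\item[\textup{(iii)}] $Y$ is HIC, that is, $\dim Y<\infty$ or $Y$ has property HIC$_\infty$.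
\end{itemize}
\end{corollary}

\begin{proof}
(1) is Theorems~\ref{thm:A} and~\ref{thm:B}. In (2), (iii)$\Rightarrow$(ii) follows from Theorem~\ref{thm:C}, Lemma~\ref{lem:iso} and Theorem~\ref{thm:B}; (ii)$\Rightarrow$(i) is trivial; (i)$\Rightarrow$(iii) follows from Theorem~\ref{thm:A} and Lemma~\ref{lem:iso}. The reformulation in (iii) holds because finite-dimensional spaces are HIC (Lemma~\ref{lem:iso}).
\end{proof}

Section~\ref{sec:prelim} collects the combinatorics. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}, starting with $k=2$; Theorem~\ref{thm:C} in Section~\ref{sec:C}; Theorem~\ref{thm:A} in Section~\ref{sec:A}, where we also see that the asymptotic-$c_0$ space $c_0$ fails to be HIC.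

\section{Hamming graphs, Ramsey's theorem and ultrafilters}\label{sec:prelim}

The HIC inequality is trivial when $\mathrm{Lip}(f)=0$, so we may always assume $\mathrm{Lip}(f)>0$ and normalize. A Lipschitz map on $[\mathbb N]^k$ is bounded, because the domain has diameter at most $k$.

\begin{lemma}\label{lem:edges}
$\mathrm{Lip}(f)$ is the supremum of $\|f(\bar n)-f(\bar m)\|$ over pairs with $d_H(\bar n,\bar m)=1$.
\end{lemma}

\begin{proof}
By the triangle inequality it suffices to join $\bar n$ to $\bar m$ by $d_H(\bar n,\bar m)$ changes of one coordinate each. Put $M_i=\max(n_i,m_i)$. First replace $n_i$ by $M_i$ for $i=k,k-1,\dots,1$, passing through the tuples $(n_1,\dots,n_{i-1},M_i,\dots,M_k)$; then replace $M_i$ by $m_i$ for $i=1,\dots,k$, passing through $(m_1,\dots,m_i,M_{i+1},\dots,M_k)$. All these tuples are strictly increasing, since $(M_i)$ is, and $n_{i-1}<n_i\le M_i$ and $m_i<m_{i+1}\le M_{i+1}$. If $n_i\neq m_i$, exactly one of the two replacements of the $i$-th coordinate is nontrivial; if $n_i=m_i$, neither is.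
\end{proof}

Interlaced pairs in $[M]^k$ correspond bijectively to elements $s=(s_1<\dots<s_{2k})$ of $[M]^{2k}$, via $n_i=s_{2i-1}$ and $m_i=s_{2i}$. Ramsey's theorem, applied to $2k$-subsets, therefore reduces HIC to the search for a single pair.

\begin{lemma}\label{lem:onepair}
$X$ is HIC with constant $\lambda$ if and only if for every $k$ and every Lipschitz $f:[\mathbb N]^k\to X$ there is at least one interlaced pair with $\|f(\bar n)-f(\bar m)\|\le\lambda\,\mathrm{Lip}(f)$.
\end{lemma}

\begin{proof}
Necessity is trivial. For sufficiency, Ramsey's theorem gives an infinite $M$ such that either all interlaced pairs in $[M]^k$ satisfy the inequality, or all violate it. Suppose all violate it and let $\varphi:\mathbb N\to M$ be the increasing bijection, acting coordinatewise on tuples. It preserves $d_H$ and interlacing, so $\mathrm{Lip}(f\circ\varphi)\le\mathrm{Lip}(f)$, and every interlaced pair is moved by $f\circ\varphi$ by more than $\lambda\,\mathrm{Lip}(f)\ge\lambda\,\mathrm{Lip}(f\circ\varphi)$. This contradicts the hypothesis for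 $f\circ\varphi$.
\end{proof}

\begin{lemma}\label{lem:iso}
If $S:Y\to Y'$ is an isomorphism of $Y\ne\{0\}$ onto a subspace of $Y'$ and $Y'$ is HIC with constant $\mu$, then $Y$ is HIC with constant $\mu\|S\|\|S^{-1}\|$, where $S^{-1}$ is defined on $S(Y)$. Every finite-dimensional space is HIC with every positive constant.
\end{lemma}

\begin{proof}
For the first claim, apply the definition to $S\circ f$, whose Lipschitz constant is at most $\|S\|\,\mathrm{Lip}(f)$. If $Y$ is finite dimensional, $\mu>0$ and $\mathrm{Lip}(f)>0$, then the bounded range of $f$ is covered by finitely many sets of diameter at most $\mu\,\mathrm{Lip}(f)$, and by Ramsey's theorem $f([M]^k)$ lies in one of them for some infinite $M$.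
\end{proof}

In the proof of Theorem~\ref{thm:B} we choose the entries $s_1<s_2<\cdots$ of one interlaced pair one after another, and each choice must satisfy several conditions at once. An ultrafilter makes this painless. Fix, once and for all, a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. ``For $\mathcal U$-many $n$'' means for all $n$ in some member of $\mathcal U$; finitely many conditions which each hold for $\mathcal U$-many $n$ hold simultaneously for $\mathcal U$-many $n$.

For a finite increasing tuple $t$ and $n>\max t$, let $t^\frown n$ be $t$ followed by $n$; we put $\max\emptyset=0$. Let $B\subset[\mathbb N]^r$. An increasing tuple $t$ of length $|t|\le r$ is \emph{$B$-good} if $|t|=r$ and $t\in B$, or if $|t|<r$ and $t^\frown n$ is $B$-good for $\mathcal U$-many $n>\max t$. By descending induction on $|t|$, each $t$ is good for exactly one of $B$ and $[\mathbb N]^r\setminus B$: the sets of those $n>\max t$ for which $t^\frown n$ is $B$-good, respectively $([\mathbb N]^r\setminus B)$-good, partition $\{n>\max t\}\in\mathcal U$,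 so exactly one of them is in $\mathcal U$.

\begin{lemma}\label{lem:good}
\textup{(1)} If $\emptyset$ is $B$-good, then $[M]^r\subset B$ for some infinite $M$.

\textup{(2)} Let $Y$ be HIC with constant $\mu$, let $h:[\mathbb N]^i\to Y$ have $\mathrm{Lip}(h)\le1$, and put
\[
B=\{s\in[\mathbb N]^{2i}:\|h(s_1,s_3,\dots,s_{2i-1})-h(s_2,s_4,\dots,s_{2i})\|\le\mu\}.
\]
Then $\emptyset$ is $B$-good.
\end{lemma}

\begin{proof}
(1) Choose $m_1<m_2<\cdots$ inductively so that all subsets of $\{m_1,\dots,m_j\}$ of size at most $r$ are $B$-good; for $j=0$ this is the hypothesis. For each of the finitely many subsets $t$ of $\{m_1,\dots,m_j\}$ with $|t|<r$, the tuple $t^\frown n$ is $B$-good for $\mathcal U$-many $n$, so a suitable $m_{j+1}>m_j$ exists. Then $M=\{m_1,m_2,\dots\}$ works.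

(2) Otherwise $\emptyset$ is good for the complement of $B$, and by (1) there is an infinite $M$ with $[M]^{2i}\cap B=\emptyset$. With $\varphi:\mathbb N\to M$ the increasing bijection, $h\circ\varphi$ has Lipschitz constant at most $1$ and no interlaced pair is moved by $\mu$ or less, contradicting Lemma~\ref{lem:onepair}.
\end{proof}

\section{Sufficiency: proof of Theorem~\ref{thm:B}}\label{sec:B}

For $D\in X^{**}$ and $x^*\in X^*$ we write $D(x^*)$ or $x^*(D)$ for the value of $D$ at $x^*$.

\subsection{The case $k=2$}\label{sec:k2}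

For $k=1$ interlaced pairs are at distance $1$ and there is nothing to prove. All the objects of the proof appear for $k=2$, so let $f:[\mathbb N]^2\to X$ with $\mathrm{Lip}(f)=1$. In this subsection, which is a sketch, ``small'' quantities are those that can be made arbitrarily small by the choice of $s_1<s_2<s_3<s_4$. We want to bound $D_4=f(s_1,s_3)-f(s_2,s_4)$.

Take weak$^*$ limits along $\mathcal U$: $z_n=\lim_{m}f(n,m)$ and $z_\emptyset=\lim_nz_n$, both in $X^{**}$. Let $s_4,s_3,s_2,s_1$ go to their limits successively. Then $D_4$ becomes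
\[
D_3=f(s_1,s_3)-z_{s_2},\qquad D_2=z_{s_1}-z_{s_2},\qquad D_1=z_{s_1}-z_\emptyset,\qquad D_0=0 .
\]
The increments $d_j=D_j-D_{j-1}$ have norm at most $1$, and $d_j\to0$ in $\sigma(X^{**},X^*)$ when $s_j\to\mathcal U$ with $s_1,\dots,s_{j-1}$ fixed. Do the same with a norming functional $x^*$ of $D_4$ (it depends on $s_1,\dots,s_4$): successive limits in $\sigma(X^*,X)$ give $x^*=x_\emptyset^*+e_1^*+e_2^*+e_3^*+e_4^*$, where $e_j^*$ depends on $s_1,\dots,s_j$ and $e^*_j\to0$ in $\sigma(X^*,X)$ as $s_j\to\mathcal U$. Then $\|D_4\|=x^*(D_4)$ is the sum of the values of the functionals labeling the rows at the elements labeling the columns of the following table: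
\[
\begin{array}{c|cccc}
 & d_1&d_2&d_3&d_4\\ \hline
x_\emptyset^*&0&0&0&0\\
e_1^*&\bullet&0&0&0\\
e_2^*&?&\bullet&0&0\\
e_3^*&?&?&\bullet&0\\
e_4^*&?&?&?&\bullet
\end{array}
\]
Choose $s_1,s_2,s_3,s_4$ in this order. The entries marked $0$ are small, since $d_l$ is tested on functionals in $X^*$ that were fixed before $s_l$. The diagonal entries satisfy $|e_j^*(d_j)|\le\|e_j^*\|$. The difficulty is below the diagonal. There $e_j^*$ is chosen after $d_l$, but $e_j^*$ tends to $0$ only against vectors of $X$, and $d_l$ lies in $X^{**}$. If $X$ is reflexive, these entries are small as well. In general we add up the unknown entries of row $j$ to $e_j^*(D_{j-1})$, approximate $D_{j-1}$ by some $u_{j-1}\in X$ before $s_j$ is chosen, and get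
\[
|e_j^*(D_{j-1})|\le\mathrm{dist}(D_{j-1},X)\,\|e_j^*\|+\text{small}.
\]
With $Q:X^{**}\to X^{**}/X$ the quotient map, $\mathrm{dist}(D_2,X)=\|Qz_{s_1}-Qz_{s_2}\|$ is the separation of an interlaced pair under the $1$-Lipschitz map $n\mapsto Qz_n$. For longer tuples such a separation is a priori bounded only by the length, but if $X^{**}/X$ is HIC with constant $\mu$, we may choose $s$ so that it is at most $\mu$. The odd-numbered $D_j$ differ from their predecessors by at most $1$. So
\[
\|D_4\|\le(\mu+2)\sum_{j}\|e_j^*\|+\text{small}.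
\]
Here the asymptotic-$c_0$ structure enters: as in the duality of $c_0$ and $\ell_1$, it bounds $\sum_j\|e_j^*\|$. If unit vectors $x_1,\dots,x_4$ satisfy $\|\sum_jx_j\|\le K$, $e_j^*(x_j)\ge\frac12\|e_j^*\|-\text{small}$, and $x^*_\emptyset(x_j)$ and $e_i^*(x_j)$, $i\ne j$, are small, then
\[
K\ge x^*\Big(\sum_jx_j\Big)\ge\tfrac12\sum_j\|e_j^*\|-\text{small}.
\]
These vectors come from playing the asymptotic-$c_0$ game while $s_1,s_2,\dots$ are being chosen. The following lemma explains the factor $\frac12$.

\subsection{Weak$^*$-null functionals on finite-codimensional subspaces}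

\begin{lemma}\label{lem:half}
Let $X$ be infinite dimensional, let $(e_n^*)$ be bounded in $X^*$ and defined for $\mathcal U$-many $n$, with $\sigma(X^*,X)$-$\lim_{n\to\mathcal U}e_n^*=0$, let $Z\in\mathrm{cof}(X)$ and $\eta>0$. Then for $\mathcal U$-many $n$ there is $x\in S_Z$ with $e_n^*(x)\ge\frac12\|e_n^*\|-\eta$.
\end{lemma}

\begin{proof}
By the Hahn--Banach theorem, $\|e_n^*|_Z\|=\mathrm{dist}(e_n^*,Z^\perp)=\|e_n^*-g_n\|$ for some $g_n$ in the finite-dimensional space $Z^\perp$, and $\|g_n\|\le2\|e_n^*\|$ is bounded. By compactness $g=\lim_{\mathcal U}g_n$ exists in norm. Then $e_n^*-g_n\to-g$ weak$^*$ along $\mathcal U$, so $\|g\|\le\lim_{\mathcal U}\|e_n^*-g_n\|$, and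
\[
\lim_{\mathcal U}\|e_n^*\|\le\lim_{\mathcal U}\|e_n^*-g_n\|+\|g\|\le2\lim_{\mathcal U}\|e_n^*-g_n\|=2\lim_{\mathcal U}\|e_n^*|_Z\|.
\]
Hence $\|e_n^*|_Z\|\ge\frac12\|e_n^*\|-\frac\eta2$ for $\mathcal U$-many $n$. For each such $n$ there is $x\in S_Z$ with $e_n^*(x)\ge\|e_n^*|_Z\|-\frac\eta2$; note that $Z\neq\{0\}$ as $\dim X=\infty$.
\end{proof}

\begin{remark}
The factor $\frac12$ is optimal. On the space $c$ of convergent sequences, $e_n^*(x)=x(n)-\lim x$ is weak$^*$ null with $\|e_n^*\|=2$, and its restriction to $Z=c_0$ has norm $1$.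
\end{remark}

\subsection{The proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $X$ be as in the theorem, let $f:[\mathbb N]^k\to X$ with $\mathrm{Lip}(f)=1$, and let $\eta\in(0,1)$. By Lemma~\ref{lem:onepair} it suffices to find an interlaced pair with $\|f(\bar n)-f(\bar m)\|\le2K(\mu+2)+o(1)$ as $\eta\to0$, with $k$ fixed.

\medskip\noindent\textbf{Limits of $f$.} For $t\in[\mathbb N]^k$ put $z_t=f(t)$, and for $|t|<k$ define, by descending induction on $|t|$,
\[
z_t=w^*\text{-}\lim_{n\to\mathcal U}z_{t^\frown n}\in X^{**}.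
\]
The norm is weak$^*$ lower semicontinuous and $d_H(t^\frown n,t'^\frown n)=d_H(t,t')$, so descending induction gives $\|z_t-z_{t'}\|\le d_H(t,t')$ whenever $|t|=|t'|$. Also, for $|t|<k$ and $n>\max t$,
\begin{equation}\label{eq:step}
\|z_{t^\frown n}-z_t\|\le1,
\end{equation}
since $z_{t^\frown n}-z_t=w^*\text{-}\lim_{n'\to\mathcal U}(z_{t^\frown n}-z_{t^\frown n'})$ and $d_H(t^\frown n,t^\frown n')\le1$.

Let $Q:X^{**}\to X^{**}/X$ be the quotient map. For $1\le i\le k$ the map $t\mapsto Qz_t$ on $[\mathbb N]^i$ has Lipschitz constant at most $1$. Since $X^{**}/X$ is HIC with constant $\mu$, Lemma~\ref{lem:good}(2) shows that $\emptyset$ is $B_i$-good for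
\[
B_i=\{s\in[\mathbb N]^{2i}:\|Qz_{(s_1,s_3,\dots,s_{2i-1})}-Qz_{(s_2,s_4,\dots,s_{2i})}\|\le\mu\}.
\]
This is the only use of the hypothesis on $X^{**}/X$.

\medskip\noindent\textbf{Increments of the difference.} For $s=(s_1<\dots<s_{2k})$ and $0\le j\le2k$ write $s|j=(s_1,\dots,s_j)$, and put
\begin{align*}
D_{2i}&=z_{(s_1,s_3,\dots,s_{2i-1})}-z_{(s_2,s_4,\dots,s_{2i})}&&(0\le i\le k),\\
D_{2i-1}&=z_{(s_1,s_3,\dots,s_{2i-1})}-z_{(s_2,s_4,\dots,s_{2i-2})}&&(1\le i\le k).
\end{align*}
Then $D_j$ depends only on $s|j$, $D_0=0$, and $D_{2k}=f(\bar n)-f(\bar m)\in X$ for the interlaced pair given by $s$. Let $d_j=D_j-D_{j-1}$. Passing from $D_{j-1}$ to $D_j$ appends $s_j$ to one of the two tuples, so $d_j=\pm(z_{t^\frown s_j}-z_t)$ for a tuple $t$ of entries of $s|(j-1)$. Hence $\|d_j\|\le1$ by \eqref{eq:step}, and for fixed $s|(j-1)$,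
\[
d_j\to0\ \text{ in }\sigma(X^{**},X^*)\quad\text{as }s_j\to\mathcal U.
\]
Choose $u_j=u_j(s|j)\in X$ with $\|D_j-u_j\|\le\mathrm{dist}(D_j,X)+\eta$.

\medskip\noindent\textbf{Increments of the norming functional.} For $s\in[\mathbb N]^{2k}$ choose $x_s^*\in S_{X^*}$ with $x_s^*(D_{2k})=\|D_{2k}\|$. For $|t|<2k$ let $x_t^*=\sigma(X^*,X)\text{-}\lim_{n\to\mathcal U}x^*_{t^\frown n}\in B_{X^*}$, again by descending induction on $|t|$. Put $e_j^*=x^*_{s|j}-x^*_{s|(j-1)}$, which depends only on $s|j$. Then $\|e_j^*\|\le2$,
\[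
x_s^*=x_\emptyset^*+\sum_{j=1}^{2k}e_j^*,
\]
and for fixed $s|(j-1)$, $e_j^*\to0$ in $\sigma(X^*,X)$ as $s_j\to\mathcal U$.

\medskip\noindent\textbf{Choice of one branch.} Play the asymptotic-$c_0$ game with $n=2k$. In round $j$, when $s|(j-1)$ and $x_1,\dots,x_{j-1}$ have been chosen and the game has provided $X_j\in\mathrm{cof}(X)$, choose $s_j>s_{j-1}$ (any $s_1$ if $j=1$) and then $x_j\in S_{X_j}$ such that
\begin{itemize}
\item[(a)] $|d_j(x_\emptyset^*)|\le\eta$ and $|d_j(e_i^*)|\le\eta$ for $i<j$;
\item[(b)] $|e_j^*(u_{j-1})|\le\eta$ and $|e_j^*(x_i)|\le\eta$ for $i<j$;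
\item[(c)] $s|j$ is $B_i$-good for every $i\le k$ with $2i\ge j$;
\item[(d)] $x_j\in Z_j:=X_j\cap\ker x_\emptyset^*\cap\bigcap_{i<j}\ker e_i^*$ and $e_j^*(x_j)\ge\frac12\|e_j^*\|-\eta$.
\end{itemize}
This is possible, because (a), (b) and (c) each hold for $\mathcal U$-many $s_j$, and for $\mathcal U$-many $s_j$ there is $x_j$ as in (d). For (a) and (b), $d_j$ and $e_j^*$ tend to $0$ weak$^*$ and are tested on finitely many elements, of $X^*$ and of $X$ respectively, that are already fixed. For (c), $s|(j-1)$ is $B_i$-good for all $i\le k$ with $2i\ge j$, by (c) in the previous round or, if $j=1$, because $\emptyset$ is $B_i$-good. For (d), $Z_j\in\mathrm{cof}(X)$ does not depend on $s_j$, and Lemma~\ref{lem:half} applies with $Z=Z_j$.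

\medskip\noindent\textbf{Estimate of $\sum_j\|e_j^*\|$.} The game gives $\|\sum_jx_j\|\le K$. By (d), $x_\emptyset^*(x_j)=0$ and $e_i^*(x_j)=0$ for $i<j$; by (b), $|e_i^*(x_j)|\le\eta$ for $i>j$. Hence
\[
K\ge x_s^*\Big(\sum_jx_j\Big)=\sum_{j=1}^{2k}\sum_{i=j}^{2k}e_i^*(x_j)\ge\tfrac12\sum_{j=1}^{2k}\|e_j^*\|-2k\eta-4k^2\eta,
\]
that is,
\begin{equation}\label{eq:l1}
\sum_{j=1}^{2k}\|e_j^*\|\le2K+4k\eta+8k^2\eta .
\end{equation}
This is the only use of the asymptotic-$c_0$ property.

\medskip\noindent\textbf{Estimate of $D_{2k}$.} By (c) with $j=2i$ we have $s|2i\in B_i$, so $\mathrm{dist}(D_{2i},X)=\|QD_{2i}\|\le\mu$ for $1\le i\le k$, and also for $i=0$ since $D_0=0$. As $D_{2i-1}=D_{2i-2}+d_{2i-1}$, it follows that $\mathrm{dist}(D_j,X)\le\mu+1$ for all $j$. Now $D_{2k}=\sum_{l=1}^{2k}d_l$, so (a) gives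
\[
|x_\emptyset^*(D_{2k})|\le2k\eta,\qquad |e_j^*(D_{2k})-D_j(e_j^*)|\le\sum_{l>j}|d_l(e_j^*)|\le2k\eta .
\]
Writing $D_j=d_j+(D_{j-1}-u_{j-1})+u_{j-1}$ and using (b), we get
\[
|D_j(e_j^*)|\le\|e_j^*\|+(\mu+1+\eta)\|e_j^*\|+\eta .
\]
Therefore, by \eqref{eq:l1},
\begin{align*}
\|D_{2k}\|&=x_\emptyset^*(D_{2k})+\sum_{j=1}^{2k}e_j^*(D_{2k})\\
&\le2k\eta+2k(2k+1)\eta+(\mu+2+\eta)\bigl(2K+4k\eta+8k^2\eta\bigr).
\end{align*}
The right side tends to $2K(\mu+2)$ as $\eta\to0$.
\end{proof}

Neither hypothesis can be dropped. The space $\ell_2$ is reflexive, so its quotient $X^{**}/X=\{0\}$ is HIC, but $\ell_2$ itself is not HIC, as we saw in Section~1. The space $c_0$ is asymptotic-$c_0$, but it is not HIC, as we show in Remark~\ref{rem:c0}.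

\section{Prescribing $X^{**}/X$: proof of Theorem~\ref{thm:C}}\label{sec:C}

\subsection{Tsirelson's space}\label{sec:tsirelson}

We recall the facts we need \cite{Tsirelson,FJ}. Let $T$ be the Figiel--Johnson space. It is reflexive and has a normalized $1$-unconditional basis, and its norm satisfies
\[
\|x\|_T=\max\Big(\|x\|_\infty,\ \tfrac12\sup\Big\{\sum_{j=1}^r\|E_jx\|_T:\ r\le E_1<\dots<E_r\Big\}\Big).
\]
Here $E_jx$ is the restriction of $x$ to the finite nonempty set $E_j\subset\mathbb N$, and $r\le E_1<\dots<E_r$ means $r\le\min E_1$ and $\max E_j<\min E_{j+1}$. Let $E=T^*$, with the biorthogonal basis $(t_i)$, which is normalized and $1$-unconditional: $\|\sum a_it_i\|\le\|\sum b_it_i\|$ if $|a_i|\le|b_i|$ for all $i$. Since $E$ is reflexive, it contains no isomorphic copy of $c_0$. On the other hand, a few late blocks behave as in $c_0$. Finitely supported vectors $w_1,w_2,\dots$ of $E$ are called successive blocks if every element of $\mathrm{supp}\,w_i$ is smaller than every element of $\mathrm{supp}\,w_j$ whenever $i<j$; zero blocks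 are allowed.

\begin{lemma}\label{lem:T}
Let $w_1,\dots,w_r$ be successive finitely supported blocks in $E$, supported in $[r,\infty)$. Then $\|\sum_jw_j\|\le2\max_j\|w_j\|$. The same holds for fewer than $r$ blocks.
\end{lemma}

\begin{proof}
Omitting zero blocks only decreases their number, so we may assume that the blocks are $w_1,\dots,w_{r'}$ with $1\le r'\le r$, all nonzero and supported in $[r',\infty)$. With $E_j=\mathrm{supp}\,w_j$ and $x\in T$,
\[
\Big|\Big\langle\sum_jw_j,x\Big\rangle\Big|\le\sum_j\|w_j\|\,\|E_jx\|_T\le2\max_j\|w_j\|\,\|x\|_T .\qedhere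
\]
\end{proof}

\begin{lemma}\label{lem:Tasc0}
$T^*$ is asymptotic-$c_0$ with constant $3$.
\end{lemma}

\begin{proof}
Given $n$, put $q_0=n$ and let $X_i$ be the set of vectors whose first $q_{i-1}$ coordinates vanish. Given $x_i\in S_{X_i}$, choose $q_i>q_{i-1}$ such that the part of $x_i$ beyond $q_i$ has norm $<1/n$. The parts of the $x_i$ in $(q_{i-1},q_i]$ have norm at most $1$. By Lemma~\ref{lem:T}, $\|\sum a_ix_i\|\le(2+n\cdot\frac1n)\max|a_i|=3\max|a_i|$.
\end{proof}

\subsection{The space}

We want sequences $x=(x(n))$ in $Y$ that converge, with $X$ the space of those converging to $0$ and $X^{**}$ the space of all of them, so that the limit identifies $X^{**}/X$ with $Y$. To force convergence we measure the differences $\|x(p_l)-x(p_{l-1})\|$ along finite sequences $p_0<p_1<\cdots<p_r$ in the norm of a sequence space $E$. Two demands on $E$ pull in opposite directions. If $E$ were $c_0$, the norm would be equivalent to the supremum norm and would not force convergence; so $E$ should contain no copy of $c_0$. If $E$ were $\ell_2$, then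 for scalar sequences the sum of the unit vectors at $N$ pairwise nonadjacent coordinates would have norm at least $\sqrt N$, and $c_0$-behavior would be lost. The space $E=T^*$ contains no $c_0$ but satisfies Lemma~\ref{lem:T}. This is what we need.

Let $Y\ne\{0\}$ be separable and let $\{0\}\neq F_1\subset F_2\subset\cdots$ be finite-dimensional subspaces of $Y$ with dense union. We consider sequences $x=(x(n))_{n\ge1}$ with $x(n)\in F_n$, and put $x(0)=0$. The restriction $x(n)\in F_n$ makes each initial segment $(x(1),\dots,x(q))$ range over a finite-dimensional space. For a set $J$ of integers, $x\mathbf 1_J$ is the sequence that agrees with $x$ on $J$ and vanishes elsewhere. For $p=(p_0<p_1<\dots<p_r)$ in $\{0,1,2,\dots\}$ let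
\[
\Delta_p(x)=\sum_{l=1}^r\|x(p_l)-x(p_{l-1})\|_Y\,t_{p_l}\in E,\qquad v_p(x)=\|\Delta_p(x)\|_E,
\]
\[
\|x\|=\sup_pv_p(x),\qquad V=\{x:\|x\|<\infty\}.
\]
By $1$-unconditionality each $v_p$ is a seminorm. Taking $p=(0,n)$ gives
\begin{equation}\label{eq:coord}
\|x(n)\|\le\|x\|,
\end{equation}
so $\|\cdot\|$ is a norm on $V$. $V$ is complete: a Cauchy sequence $(x_i)$ in $V$ converges coordinatewise to some $x$, and $v_p(x_j-x)=\lim_iv_p(x_j-x_i)\le\limsup_i\|x_j-x_i\|$ for every $p$. Finitely supported sequences belong to $V$, because $v_p(x)\le2\sum_n\|x(n)\|$. Let $X$ be their closure in $V$. It is a separable, infinite-dimensional Banach space.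

The scalar case $Y=F_n=\mathbb R$ shows the mechanism. The constant sequence $\mathbf 1$ (with value $0$ at $0$, as always) has norm $1$, since along any $p$ there is at most one nonzero difference. The sequences $\mathbf 1_{[1,q]}\in X$ have at most two nonzero differences along any $p$, one up and one down, so they have norm at most $2$; they converge coordinatewise to $\mathbf 1$, which is not in $X$, since by \eqref{eq:coord} its distance to every finitely supported sequence is at least $1$. We shall see that every $x\in V$ is $\lim_nx(n)$ times $\mathbf 1$ plus an element of $X$, and that $V$ is, up to isomorphism, the bidual of $X$.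

We use repeatedly the following splitting. The term of $\Delta_p(x)$ at $p_l$ involves the two indices $p_{l-1},p_l$. If $J$ is an interval, the terms with both indices in $J$ add up to $\Delta_{p\cap J}(x)$, where $p\cap J$ is the part of $p$ in $J$ (and $\Delta_{p\cap J}(x)=0$ if $p\cap J$ has fewer than two elements).

\subsection{$V/X$ is isomorphic to $Y$}

\begin{proposition}\label{prop:quot}
For $x\in V$ the limit $L(x)=\lim_nx(n)\in Y$ exists. The map $L:V\to Y$ is linear, continuous and onto, and $\ker L=X$. Hence $V/X\cong Y$.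
\end{proposition}

\begin{proof}
\emph{Tails.} Let $\tau_q(x)=\sup\{v_p(x):p_0\ge q\}$, which is nonincreasing in $q$. We claim that $\tau_q(x)\to0$. Otherwise there is $\delta>0$ with $\tau_q(x)>\delta$ for all $q$, and we inductively obtain $p^{(1)},p^{(2)},\dots$ with $\max p^{(a)}<\min p^{(a+1)}$ and $v_{p^{(a)}}(x)>\delta$. The vectors $w_a=\Delta_{p^{(a)}}(x)$ are successive blocks in $E$ with $\|w_a\|>\delta$. Let $p$ be the concatenation of $p^{(1)},\dots,p^{(A)}$. Then $\Delta_p(x)$ coincides with $\sum_{a\le A}w_a$ except for additional terms at the positions $p_0^{(a)}$, $2\le a\le A$, which lie outside the supports of the $w_a$. By $1$-unconditionality, $\|\sum_{a\le A}w_a\|\le v_p(x)\le\|x\|$ for all $A$, and hence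
\[
\delta\max_a|c_a|\le\Big\|\sum_{a\le A}c_aw_a\Big\|\le\|x\|\max_a|c_a|
\]
for all scalars $c_a$. So $E$ contains a copy of $c_0$, a contradiction.

Since $\|x(n)-x(m)\|=v_{(m,n)}(x)\le\tau_q(x)$ for $n>m\ge q$, the limit $L(x)$ exists. $L$ is linear, and $\|L\|\le1$ by \eqref{eq:coord}.

\emph{The kernel.} $L$ is continuous and vanishes on finitely supported sequences, so $X\subset\ker L$. Conversely, let $L(x)=0$ and $x_q=x\mathbf 1_{[1,q]}$. In $\Delta_p(x-x_q)$ the terms with both indices $\le q$ vanish, the terms with both indices $>q$ add up to a vector of norm at most $\tau_{q+1}(x)$, and at most one term has $p_{l-1}\le q<p_l$; its coefficient is $\|x(p_l)\|$. So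
\[
\|x-x_q\|\le\sup_{n>q}\|x(n)\|+\tau_{q+1}(x)\to0,
\]
and $x\in X$.

\emph{Surjectivity.} Let $y\in Y$. Choose $n_1<n_2<\cdots$ and $z_j\in F_{n_j}$ with $\|y-z_j\|\le2^{-j}$, and put $y_1=z_1$, $y_j=z_j-z_{j-1}$ for $j\ge2$. Then $y_j\in F_{n_j}$, $\sum_j\|y_j\|<\infty$ and $y=\sum_jy_j$. Let $x(n)=\sum_{n_j\le n}y_j\in F_n$. Then $v_p(x)\le\sum_l\|x(p_l)-x(p_{l-1})\|\le\sum_j\|y_j\|$ for every $p$, so $x\in V$, and $L(x)=y$. The last claim follows from the open mapping theorem.
\end{proof}

\subsection{Blocks of $V$ behave as in $c_0$}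

In a sum of successive blocks, a finite sequence $p$ sees differences within the blocks and jumps from one block to another. Lemma~\ref{lem:T} controls both, because the numbers of blocks and of jumps are small compared with the positions at which they occur.

\begin{lemma}\label{lem:block}
Let $N\ge1$, $N\le q_0<q_1<\dots<q_N$, and let $w_a\in V$ be supported in $I_a=(q_{a-1},q_a]$ with $\|w_a\|\le1$ for $1\le a\le N$. Then $\|\sum_{a=1}^Nw_a\|\le6$.
\end{lemma}

\begin{proof}
Put $w=\sum_aw_a$, $I_0=[0,q_0]$, $I_{N+1}=(q_N,\infty)$, and fix $p$.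

\emph{Terms of $\Delta_p(w)$ with both indices in the same $I_a$.} For $a=0$ and $a=N+1$ they vanish. For $1\le a\le N$ they add up to $\Delta_{p\cap I_a}(w_a)$, which has norm at most $1$. These are at most $N$ successive blocks supported beyond $q_0\ge N$, so by Lemma~\ref{lem:T} their sum has norm at most $2$.

\emph{Terms with $p_{l-1}$ and $p_l$ in different intervals.} Then $p_l\in I_a$ for some $a\in\{1,\dots,N+1\}$, and for each $a$ there is at most one such $l$, because $p_l$ is the first element of $p$ in $I_a$. So there are at most $N+1$ such terms, at positions $\ge q_0+1\ge N+1$, with coefficients at most $\|w(p_l)\|+\|w(p_{l-1})\|\le2$ by \eqref{eq:coord}, applied to the $w_a$. By Lemma~\ref{lem:T} their sum has norm at most $4$.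
\end{proof}

For $x\in V$ let $R_qx=x\mathbf 1_{[1,q]}$. In $\Delta_p(R_qx)$ the terms with both indices $\le q$ add up to a vector of norm at most $\|x\|$, at most one term has $p_{l-1}\le q<p_l$, with coefficient $\|x(p_{l-1})\|\le\|x\|$, and the others vanish. Hence
\begin{equation}\label{eq:R}
\|R_qx\|\le2\|x\|\qquad(x\in V).
\end{equation}
On $X$, the $R_q$ are finite-rank operators of norm at most $2$, and $R_qx\to x$ for every $x\in X$, since this holds for the dense set of finitely supported $x$ and the $R_q$ are uniformly bounded. Moreover $R_rR_q=R_r$ for $r\le q$.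

\begin{proposition}\label{prop:asc0}
$X$ is asymptotic-$c_0$ with constant $7$.
\end{proposition}

\begin{proof}
Given $n$, let $\varepsilon=1/(n+6)$, $q_0=n$ and $X_i=X\cap\ker R_{q_{i-1}}\in\mathrm{cof}(X)$. Given $x_i\in S_{X_i}$, choose $q_i>q_{i-1}$ with $\|x_i-R_{q_i}x_i\|\le\varepsilon$. The vectors $R_{q_i}x_i$ are supported in $(q_{i-1},q_i]$ and have norm at most $1+\varepsilon$. By Lemma~\ref{lem:block} with $N=n$,
\[
\Big\|\sum_ia_ix_i\Big\|\le\bigl(6(1+\varepsilon)+n\varepsilon\bigr)\max_i|a_i|=7\max_i|a_i| .\qedhere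
\]
\end{proof}

\subsection{The bidual}

An element of $X^{**}$ has coordinates, read off by the finite-rank operators $R_q^{**}$. For these coordinates to determine it, functionals on $X$ must have small tails.

\begin{lemma}\label{lem:shrink}
For $x^*\in X^*$, $\|x^*-R_q^*x^*\|\to0$ as $q\to\infty$.
\end{lemma}

\begin{proof}
Otherwise there are $\delta>0$ and an infinite set $P$ with $\|x^*-R_q^*x^*\|>\delta$ for $q\in P$. Choose $q_1\in P$. Given $q_a\in P$, choose $y_a\in B_X$ with $x^*(y_a-R_{q_a}y_a)>\delta$ and then, since $R_qy_a\to y_a$, some $q_{a+1}\in P$, $q_{a+1}>q_a$, with $x^*(w_a)>\delta$, where $w_a=R_{q_{a+1}}y_a-R_{q_a}y_a$. Then $w_a$ is supported in $(q_a,q_{a+1}]$ and $\|w_a\|\le4$. For any $N$ choose $a_0$ with $q_{a_0}\ge N$. Lemma~\ref{lem:block} gives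
\[
N\delta<x^*\Big(\sum_{a=a_0}^{a_0+N-1}w_a\Big)\le24\|x^*\|,
\]
which is impossible for large $N$.
\end{proof}

\begin{proposition}\label{prop:bidual}
There is an isomorphism $J$ of $X^{**}$ onto $V$ which is the identity on $X$.
\end{proposition}

\begin{proof}
\emph{Definition.} Let $x^{**}\in X^{**}$. As $R_q$ has finite rank on $X$, $R_q^{**}x^{**}\in R_qX$. For $r\le q$ we have $R_r^{**}R_q^{**}=(R_rR_q)^{**}=R_r^{**}$, so these vectors are compatible: there is a unique sequence $x=Jx^{**}$ with $x(n)\in F_n$ and $R_q^{**}x^{**}=x\mathbf 1_{[1,q]}$ for all $q$. $J$ is linear and $Jx=x$ for $x\in X$.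

\emph{$\|Jx^{**}\|\le\|x^{**}\|$.} Let $x=Jx^{**}$, fix $p$ and let $q\ge\max p$. By Goldstine's theorem there is a net $(x_\alpha)$ in $X$ with $\|x_\alpha\|\le\|x^{**}\|$ and $x_\alpha\to x^{**}$ weak$^*$. Then $R_qx_\alpha\to R_q^{**}x^{**}$ weak$^*$ in the finite-dimensional space $R_qX$, hence in norm. Since $v_p$ depends only on the coordinates up to $q$,
\[
v_p(x)=v_p(R_q^{**}x^{**})=\lim_\alpha v_p(R_qx_\alpha)=\lim_\alpha v_p(x_\alpha)\le\|x^{**}\|.
\]
In particular $Jx^{**}\in V$.

\emph{Injectivity.} If $R_q^{**}x^{**}=0$ for all $q$, then by Lemma~\ref{lem:shrink}, $x^{**}(x^*)=\lim_qx^{**}(R_q^*x^*)=\lim_q(R_q^{**}x^{**})(x^*)=0$ for all $x^*\in X^*$.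

\emph{Surjectivity.} Let $x\in V$. The sequence $(x\mathbf 1_{[1,q]})_q$ in $X$ is bounded by $2\|x\|$, by \eqref{eq:R}. Let $x^{**}\in X^{**}$ be a weak$^*$ cluster point of it. Since $R_r(x\mathbf 1_{[1,q]})=x\mathbf 1_{[1,r]}$ for $q\ge r$ and $R_r^{**}$ is weak$^*$ continuous, $R_r^{**}x^{**}=x\mathbf 1_{[1,r]}$ for all $r$, that is, $Jx^{**}=x$.

By the open mapping theorem, $J$ is an isomorphism.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
$X$ is separable and infinite dimensional, and it is asymptotic-$c_0$ by Proposition~\ref{prop:asc0}. By Propositions~\ref{prop:bidual} and~\ref{prop:quot}, $X^{**}/X\cong V/X\cong Y$.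
\end{proof}

\section{Necessity: proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $X$ be HIC with constant $\lambda$. To show that $X^{**}$ is HIC, we transfer a map $g$ into $X^{**}$ to a map into $X$ by the \emph{principle of local reflexivity}: for finite-dimensional $G\subset X^{**}$ and $F\subset X^*$ and $\varepsilon\in(0,1)$ there is a linear map $T:G\to X$ with $(1-\varepsilon)\|z\|\le\|Tz\|\le(1+\varepsilon)\|z\|$ and $x^*(Tz)=z(x^*)$ for $z\in G$, $x^*\in F$. The difficulty is that $T$ depends on $G$ and $F$, while the values of $g$ may span an infinite-dimensional space. We let an additional coordinate $p$ select an operator $T_p$ adapted to the values of $g$ on tuples below $p$. Changing $p$ may then move $T_pg(\bar n)$ by about $2k$. This is repaired by averaging over $2k$ additional coordinates; for $k=1$, for example, one uses $f(n,p_1,p_2)=\frac12(T_{p_1}g(n)+T_{p_2}g(n))$. Enlarging $k$ to $3k$ costs nothing, because the HIC constant does not depend on $k$.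

\begin{proof}[Proof that $X^{**}$ is HIC with every constant $>\lambda$]
Let $g:[\mathbb N]^k\to X^{**}$ have $\mathrm{Lip}(g)=1$. Subtracting a value of $g$, we may assume $\|g(\bar n)\|\le k$ for all $\bar n$. Fix $\varepsilon\in(0,1)$. For all $\bar n,\bar m\in[\mathbb N]^k$ choose $x^*_{\bar n,\bar m}\in B_{X^*}$ with
\[
\langle g(\bar n)-g(\bar m),x^*_{\bar n,\bar m}\rangle\ge\|g(\bar n)-g(\bar m)\|-\varepsilon .
\]
For $p\in\mathbb N$ let $G_p=\mathrm{span}\{g(\bar n):n_k<p\}$, which is finite dimensional, and $A_p=\{x^*_{\bar n,\bar m}:n_k,m_k<p\}$, which is finite. By local reflexivity there is $T_p:G_p\to X$ with $\|T_p\|\le1+\varepsilon$ and $x^*(T_pz)=z(x^*)$ for $z\in G_p$, $x^*\in A_p$. Define $f:[\mathbb N]^{3k}\to X$ by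
\[
f(n_1,\dots,n_k,p_1,\dots,p_{2k})=\frac1{2k}\sum_{j=1}^{2k}T_{p_j}g(\bar n);
\]
this makes sense since $n_k<p_j$ for all $j$. Changing one $n_i$ changes $f$ by at most $1+\varepsilon$. Changing one $p_j$ changes $f$ by at most $\frac1{2k}\cdot2(1+\varepsilon)k=1+\varepsilon$. By Lemma~\ref{lem:edges}, $\mathrm{Lip}(f)\le1+\varepsilon$.

Since $X$ is HIC with constant $\lambda$, there is an interlaced pair $(\bar n,\bar p),(\bar m,\bar q)$ with $\|f(\bar n,\bar p)-f(\bar m,\bar q)\|\le\lambda(1+\varepsilon)$. Then $\bar n,\bar m$ are interlaced and $n_k<m_k<p_1<q_1$, so $x^*=x^*_{\bar n,\bar m}$ lies in every $A_{p_j}$ and every $A_{q_j}$. Hence $x^*(f(\bar n,\bar p))=g(\bar n)(x^*)$ and $x^*(f(\bar m,\bar q))=g(\bar m)(x^*)$, and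
\[
\|g(\bar n)-g(\bar m)\|\le x^*\bigl(f(\bar n,\bar p)-f(\bar m,\bar q)\bigr)+\varepsilon\le\lambda(1+\varepsilon)+\varepsilon .
\]
As $\varepsilon$ can be taken arbitrarily small, the claim follows from Lemma~\ref{lem:onepair}.
\end{proof}

A quotient of an HIC space need not come with a map back into the space, but $X^{**}/X$ embeds into the fourth dual $X^{(4)}$.

\begin{proof}[Proof that $X^{**}/X$ is HIC with every constant $>2\lambda$]
We may assume $X^{**}\ne X$. Let $Q:X^{**}\to X^{**}/X$ be the quotient map and $i_Z:Z\to Z^{**}$ the canonical embedding of a space $Z$. Put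
\[
S(Qx^{**})=i_{X^{**}}x^{**}-(i_X)^{**}x^{**}\in X^{(4)} .
\]
Since $(i_X)^{**}i_X=i_{X^{**}}i_X$, $S$ is well defined and $\|SQx^{**}\|\le2\,\mathrm{dist}(x^{**},X)$. Conversely, if $\varphi\in X^{***}$, $\|\varphi\|\le1$ and $\varphi|_X=0$, then
\[
\langle SQx^{**},\varphi\rangle=\varphi(x^{**})-x^{**}(\varphi|_X)=\varphi(x^{**}).
\]
The supremum over such $\varphi$ is $\mathrm{dist}(x^{**},X)$ by the Hahn--Banach theorem, so $\|SQx^{**}\|\ge\mathrm{dist}(x^{**},X)$. Thus $\|y\|\le\|Sy\|\le2\|y\|$ for $y\in X^{**}/X$. By the first part, applied to $X$ and then to $X^{**}$, the space $X^{(4)}$ is HIC with every constant $>\lambda$. By Lemma~\ref{lem:iso}, $X^{**}/X$ is HIC with every constant $>2\lambda$.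
\end{proof}

\begin{remark}\label{rem:c0}
The space $c_0$ is asymptotic-$c_0$ (argue as in Lemma~\ref{lem:Tasc0}, using that blocks in $c_0$ satisfy $\|\sum w_j\|=\max\|w_j\|$) but not HIC. To see this, split $\mathbb N$ into infinitely many infinite sets $N_1,N_2,\dots$. The map sending $(a_j)\in\ell_\infty$ to the class of the sequence with value $a_j$ on $N_j$ is an isometric embedding of $\ell_\infty$ into $\ell_\infty/c_0$, because the quotient norm of a class is the $\limsup$ of the absolute values of any representative. As $\ell_\infty$ contains the separable space $\ell_1$ isometrically and $\ell_1$ is not HIC, neither is $\ell_\infty/c_0=c_0^{**}/c_0$, by Lemma~\ref{lem:iso}. By Theorem~\ref{thm:A}, $c_0$ is not HIC. So if an asymptotic-$c_0$ space $X$ is to have property HIC$_\infty$, the quotient $X^{**}/X$ may be infinite dimensional, as Theorem~\ref{thm:main} shows, but not arbitrary.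
\end{remark}

\begin{thebibliography}{9}

\bibitem{FJ}
Figiel and Johnson, 1974.

\bibitem{Fovelle}
Audrey Fovelle, \emph{Hamming graphs and concentration properties in non-quasi-reflexive Banach spaces}, arXiv:2106.04297 (2021).

\bibitem{Tsirelson}
Tsirelson, 1974.

\end{thebibliography}
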